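\title{The stationary distribution off the diagonal for two reflecting Brownian motions with common noise in a torus with a small hole}


\begin{abstract}
Two points move in a three-dimensional flat torus from which a ball of radius $r$ has been removed. Both are driven by the same Brownian motion and both are normally reflected on the sphere. We prove that for small $r$ the pair $(X,Y)$ has exactly one stationary distribution $Q$ that does not charge the diagonal. We also describe all stationary distributions, show that the law of $(X_t,Y_t)$ converges to $Q$ in total variation from every starting point off the diagonal, and show that $Q$ has uniform marginals and full support. Existence rests on an exact identity: near the ball, $\log|X\times Y|$ is a local martingale plus $(L^X+L^Y)/r$, where $L^X,L^Y$ are the boundary local times. An explicit harmonic function bounds what is lost on long excursions, and the gain exceeds the loss. Uniqueness rests on a minorization, obtained by letting one of the points collect local time at two independent random places on the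 sphere.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D_1$ be the flat torus obtained from the cube $[-1,1]^3$ by identifying opposite faces, let $\operatorname{dist}$ be its geodesic distance, and let $\mathcal B(x,r)$ be the open ball with center $x$ and radius $r$. For $0<r<1$ put $D=D_1\setminus\overline{\mathcal B(0,r)}$, and for $x\in\partial D=\partial\mathcal B(0,r)$ let $\mathbf n(x)$ be the unit normal vector pointing into $D$. Let $B$ be a standard three-dimensional Brownian motion, let $x_0,y_0\in\overline D$, and consider the Skorokhod equations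
\begin{equation}\label{eq:skorokhod}
X_t=x_0+B_t+\int_0^t\mathbf n(X_s)\,dL^X_s,\qquad Y_t=y_0+B_t+\int_0^t\mathbf n(Y_s)\,dL^Y_s,\qquad t\ge0 .
\end{equation}
Here $L^X$ is the local time of $X$ on $\partial D$: a continuous nondecreasing process, starting from $0$, with $\int_0^\infty\mathbf 1_D(X_t)\,dL^X_t=0$; and $L^Y$ is the local time of $Y$. Each equation has a unique pathwise solution with values in $\overline D$, and the pair $(X,Y)$, driven by the \emph{same} $B$, is a strong Markov process on $\overline D\times\overline D$. A stationary distribution is a probability measure on $\overline D\times\overline D$ that is preserved by the transition semigroup of $(X,Y)$. We take as given two known facts.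
\begin{itemize}
\item[(A)] There is $r_A>0$ such that for every $r\le r_A$ and every $x_0\ne y_0$, $\limsup_{t\to\infty}\operatorname{dist}(X_t,Y_t)>0$ a.s.
\item[(B)] If $x_0=y_0$, then $X_t=Y_t$ for all $t\ge0$ a.s., and $(X,Y)$ has a unique stationary distribution $Q'$ supported on the diagonal $\{(x,x):x\in\overline D\}$, namely the one under which $X$ is uniformly distributed in $D$.
\end{itemize}

The common noise cancels in the difference $X-Y$, which therefore moves only when one of the points is pushed by the boundary. Two extreme cases show what the boundary can do. With no boundary at all, $X-Y$ is constant, and for each $z$ the law of $(X,X-z)$ with $X$ uniform on the torus is stationary: there is a continuum of stationary distributions off the diagonal. In a smooth convex domain of $\mathbb R^3$, the same equations give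
\[
d|X-Y|^2=2(X-Y)\cdot\mathbf n(X)\,dL^X+2(Y-X)\cdot\mathbf n(Y)\,dL^Y\le0,
\]
so the points can only approach each other. The exterior of a ball curves the other way and can push the points apart, and (A) says that they do not converge to each other. One would then guess that the pair settles into an equilibrium away from the diagonal and forgets its initial separation. But (A) alone does not give this. It allows the pair to spend almost all of its time very near the diagonal, with rarer and rarer escapes, and then every limit point of the time averages of the law of $(X_t,Y_t)$ would be $Q'$. It also says nothing about uniqueness, which is delicate because a three-dimensional noise drives a six-dimensional process, half of whose coordinates have bounded variation and are constant for Lebesgue-almost all times.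

It was conjectured in \cite{BCP} that for small $r$ the process $(X,Y)$ has a stationary distribution that does not charge the diagonal, and only one. We prove this.

\begin{theorem}\label{thm:main}
There is $r_0>0$ such that for every $r\le r_0$ the process $(X,Y)$ has exactly one stationary distribution $Q$ that does not charge the diagonal.
\end{theorem}

Let $E=\{(x,y)\in\overline D\times\overline D:x\ne y\}$. We call $(X,Y)$ \emph{Harris recurrent off the diagonal} if there is a nonzero $\sigma$-finite measure $\lambda$ on $E$ such that, for every Borel set $A\subset E$ with $\lambda(A)>0$ and every starting point in $E$, the total time spent in $A$ is a.s.\ infinite; and \emph{positive} Harris recurrent if, in addition, there is a stationary distribution carried by $E$.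

\begin{theorem}\label{thm:more}
For the same $r$:
\begin{itemize}
\item[(i)] the stationary distributions of $(X,Y)$ are exactly the mixtures $\alpha Q+(1-\alpha)Q'$, $0\le\alpha\le1$;
\item[(ii)] for every $x_0\ne y_0$ the law of $(X_t,Y_t)$ converges to $Q$ in total variation as $t\to\infty$, and $(X,Y)$ is positive Harris recurrent off the diagonal;
\item[(iii)] both marginals of $Q$ are uniform on $D$, and $\operatorname{supp}Q=\overline D\times\overline D$.
\end{itemize}
\end{theorem}

Existence occupies Sections \ref{sec:product}--\ref{sec:existence}. The main idea, explained in Section \ref{sec:product}, is to measure the distance from the diagonal not by $|X-Y|$ but by the length of the vector product $X\times Y$, with the origin at the center of the ball. Uniqueness and convergence occupy Sections \ref{sec:access}--\ref{sec:convergence} and follow the pattern familiar from Markov chains: every open set can be reached from every point, and on one small set the transition probabilities dominate Lebesgue measure.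

\section{The difference process}\label{sec:setting}

\subsection{Scaling and notation}
Replacing $(X_t,Y_t,B_t,L^X_t,L^Y_t)$ by $r^{-1}(X_{r^2t},Y_{r^2t},B_{r^2t},L^X_{r^2t},L^Y_{r^2t})$ turns \eqref{eq:skorokhod} into the same equations on the torus $\mathbb T_N=\mathbb R^3/(2N\mathbb Z)^3$, $N=1/r$, with the closed \emph{unit} ball removed. The assertions of Theorems \ref{thm:main} and \ref{thm:more} are unaffected. From now on $D$ is the complement of the closed unit ball in $\mathbb T_N$, and
\[
N>800,\qquad N\ge1/r_A .
\]
We prove both theorems for all such $N$; so $r_0=\min(r_A,1/801)$ will do. Constants $C$ and $c_1,c_2,\dots$ may depend on $N$.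

For $z\in\mathbb T_N$ let $|z|$ be the geodesic distance from $z$ to $0$; it satisfies the triangle inequality. Points with $|z|<N$ are identified with vectors of $\mathbb R^3$ of the same length; we call this identification the \emph{chart}. We say that $(X,Y)$ is \emph{near the ball} on a time interval if $|X|,|Y|<N/2$ on it; then $X$, $Y$ and $X-Y$ are vectors in the chart. Put
\[
Z=X-Y\in\mathbb T_N,\qquad \mathcal L=L^X+L^Y .
\]
States are denoted $p=(x,y)$, and we often use the coordinates $(x,z)$ with $z=x-y$; this change of coordinates preserves Lebesgue measure. A time $t$ is a \emph{contact time} if $|X_t|=1$ or $|Y_t|=1$. The semigroup of $(X,Y)$ is $P_t$, and $(\mathcal F_t)$ is the augmented filtration of $B$, with respect to which $X$, $Y$ and $(X,Y)$ are strong Markov. Conditional expectations of variables that are bounded on one side are allowed to be infinite. Optional stopping is used in the following form: if $S\le T$ are stopping times with $\mathbb E[T-S\mid\mathcal F_S]<\infty$ and $\vartheta$ is a bounded predictable process, then $\mathbb E[\int_S^T\vartheta\cdot dB\mid\mathcal F_S]=0$.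

\subsection{How the difference moves}
On the unit sphere $\mathbf n(x)=x$, so
\begin{equation}\label{eq:dZ}
dZ=X\,dL^X-Y\,dL^Y .
\end{equation}
Thus $Z$ is constant on time intervals without contact, and $|Z|$ changes by at most the increment of $\mathcal L$. Near the ball let
\[
m=|X|^2+|Y|^2-2\ \ge0 ,
\]
which at a contact time measures how far the other point is from the sphere. Then
\begin{equation}\label{eq:dZ2}
d|Z|^2=(|Z|^2-m)\,d\mathcal L .
\end{equation}
Indeed, $Z$ has bounded variation, so $d|Z|^2=2Z\cdot X\,dL^X-2Z\cdot Y\,dL^Y$. When $|X|=1$ we have $m=|Y|^2-1$ and $2Z\cdot X=2-2X\cdot Y=|Z|^2+1-|Y|^2=|Z|^2-m$; when $|Y|=1$ we have $m=|X|^2-1$ and $-2Z\cdot Y=2-2X\cdot Y=|Z|^2-m$. It\^o's formula, applied to $|x|^2$ and to the harmonic function $1-|x|^{-1}$, whose normal derivatives on the sphere are $2$ and $1$, gives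
\begin{equation}\label{eq:radial}
d|X|^2=2X\cdot dB+3\,dt+2\,dL^X,\qquad d\bigl(1-|X|^{-1}\bigr)=|X|^{-3}X\cdot dB+dL^X ,
\end{equation}
and the same for $Y$. Adding the first formulas for $X$ and for $Y$,
\begin{equation}\label{eq:dm}
dm=2(X+Y)\cdot dB+6\,dt+2\,d\mathcal L .
\end{equation}

Formula \eqref{eq:dZ2} contains two competing effects, seen in two configurations.

\emph{Tangential configuration.} If both points are on the sphere, then $m=0$ and $d\log|Z|=\frac12\,d\mathcal L$. The curvature of the sphere separates the points, at a bounded logarithmic rate.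

\emph{Radial configuration.} If $|X|=1$ and $Y=(1+\varrho)X$, then $|Z|=\varrho$, $m=2\varrho+\varrho^2$ and $|Z|^2-m=-2\varrho$, so $d\log|Z|=-d\mathcal L/|Z|$. The sphere acts as a flat wall that holds $X$ while $Y$ catches up, at a logarithmic rate that is unbounded when $Z$ is small.

So when $Z$ is small, a return to the sphere quickly removes the normal component of $Z$, and then slowly enlarges the tangential one. Whether the diagonal repels is decided by the balance of the two.

\subsection{Basic properties}

\begin{lemma}\label{lem:basic}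
\begin{itemize}
\item[(a)] $\sup_p\mathbb E_p\mathcal L_t<\infty$ for every $t$, and $\sup_p\mathbb E_p\mathcal L_t\to0$ as $t\to0$.
\item[(b)] Let $X$ and $Y$ solve the Skorokhod equation on a time interval $[0,\tau]$ with the same driving path. Then $|Z_t|\le|Z_0|e^{\mathcal L_t/2}$ for all $t\le\tau$ at which the right side is less than $1$. In particular, if $X_0=Y_0$ then $X=Y$ on $[0,\tau]$.
\item[(c)] $P_t$ maps continuous functions on $\overline D\times\overline D$ to continuous functions (Feller property).
\item[(d)] From every $p\in E$, a.s.\ $(X_t,Y_t)\in E$ for all $t\ge0$ (non-coalescence).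
\item[(e)] The set of contact times has Lebesgue measure zero a.s.
\item[(f)] If $S<\infty$ and $T\ge S$ are stopping times and $|X|\le2$ on $[S,T)$, then $\mathbb E[T-S\mid\mathcal F_S]\le\frac43$ and
$\mathbb E[L^X_T-L^X_S\mid\mathcal F_S]=\mathbb E[(1-|X_T|^{-1})-(1-|X_S|^{-1})\mid\mathcal F_S]$. The same holds for $Y$.
\item[(g)] The expected time for Brownian motion on $\mathbb T_N$ to hit the closed unit ball is bounded by a constant $C$, uniformly in the starting point.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varphi$ be smooth, supported in $[-1,1]$, with $\varphi'(0)=1$ and $|\varphi|\le1$. For $0<\varepsilon\le1$ let $f_\varepsilon(x)=\varepsilon\varphi((|x|-1)/\varepsilon)$ on $\overline D$. Its normal derivative on $\partial D$ is $1$, $|f_\varepsilon|\le\varepsilon$, its gradient is bounded, and $|\Delta f_\varepsilon|=|\varphi''/\varepsilon+2\varphi'/|x||\le C/\varepsilon$. It\^o's formula gives $\mathbb E_pL^X_t\le2\varepsilon+Ct/\varepsilon$. Take $\varepsilon=1$ for the first claim and $\varepsilon=\sqrt t$ for the second.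

(b) While $|Z|<1$, both points are near the ball at every contact time, and $d\mathcal L$ is carried by contact times. The derivation of \eqref{eq:dZ2} is pathwise, so $d|Z|^2\le|Z|^2\,d\mathcal L$, and $|Z|^2e^{-\mathcal L}$ is nonincreasing until $|Z|$ reaches $1$.

(c) Apply (b) to the solutions $X^x,X^{x'}$ started from $x$ and $x'$. For $|x-x'|<\varepsilon<1$, Markov's inequality and (a) give
\[
\mathbb P\Bigl(\sup_{s\le t}|X^x_s-X^{x'}_s|\ge\varepsilon\Bigr)\le\mathbb P\bigl(\mathcal L_t\ge2\log(\varepsilon/|x-x'|)\bigr)\le\frac{C_t}{\log(\varepsilon/|x-x'|)},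
\]
which tends to $0$ as $x'\to x$. So $(X_t,Y_t)$ depends continuously in probability on the starting point.

(d) Otherwise the diagonal is hit with positive probability, and by (B) and the strong Markov property at the hitting time, $X=Y$ from then on. This contradicts (A).

(e) For a continuous semimartingale $S$ and a number $a$, the occupation time formula gives $\int_0^\infty\mathbf 1_{\{S_t=a\}}\,d\langle S\rangle_t=0$. Take $S=f(X)$ with $f$ smooth on $\mathbb T_N$ and equal to $|x|^2$ near the unit ball, and $a=1$. Then $d\langle S\rangle=|\nabla f(X)|^2dt$, and $|\nabla f|^2=4$ on the sphere. The same argument applies to $Y$.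

(f) The first formula in \eqref{eq:radial}, stopped at $T\wedge(S+n)$, gives $3\,\mathbb E[T\wedge(S+n)-S\mid\mathcal F_S]\le4$; let $n\to\infty$. Then apply optional stopping to the second formula.

(g) The transition density of Brownian motion on $\mathbb T_N$ at time $1$ is bounded below, so at each integer time the ball is occupied with conditional probability at least some $c>0$, and the expected hitting time is at most $1/c$.
\end{proof}

Fact (A) enters the paper only through part (d).

\section{The vector product}\label{sec:product}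

\subsection{An exact identity}
Because of the radial configuration, $\log|Z|$ has no lower bound on its drift. We look for a quantity comparable to $|Z|$ that does not notice the removal of the normal component. Near the ball put
\[
W=X\times Y=-X\times Z=-Y\times Z,\qquad q=|W| .
\]
When $|X|=1$, $q$ is the length of the component of $Z$ tangent to the sphere at $X$. A push of the boundary multiplies $X$ by $1+dL^X$, or $Y$ by $1+dL^Y$, so it multiplies $W$ by $1+d\mathcal L$ whatever the configuration. Between contacts, $Z=|Z|v$ is constant and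
\begin{equation}\label{eq:qrho}
q=|Z|\,\rho_v(X),\qquad \rho_v(x):=|x\times v|,
\end{equation}
where $\rho_v(x)$ is the distance from $x$ to the axis $\mathbb Rv$ (Figure \ref{fig:area}). The function $\log\rho_v$ is the planar logarithmic potential in the directions orthogonal to $v$, so it is harmonic off the axis. Together these two observations predict \eqref{eq:logq} below.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!25] (0,0) -- (0.75,1.3) -- (1.75,1.3) -- cycle;
\draw (0,0) circle (1.5);
\draw[dashed] (-2,0) -- (2.9,0) node[right] {$\mathbb{R}v$};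
\draw (0,0) -- (0.75,1.3);
\draw (0,0) -- (1.75,1.3);
\draw[->,thick] (1.75,1.3) -- (0.78,1.3) node[midway,above] {$Z$};
\draw[dotted,thick] (1.75,1.3) -- (1.75,0) node[midway,right] {$\rho_v(X)=\rho_v(Y)$};
\fill (0,0) circle (0.035) node[below] {$0$};
\fill (0.75,1.3) circle (0.035) node[above] {$X$};
\fill (1.75,1.3) circle (0.035) node[right] {$Y$};
\end{tikzpicture}
\caption{The plane through the center $0$ of the ball and the points $X$, $Y$. The length $q$ of $X\times Y$ is twice the area of the shaded triangle, that is, the base $|Z|=|X-Y|$ times the distance $\rho_v(X)$ from $X$ to the axis through $0$ parallel to $Z$.}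
\label{fig:area}
\end{figure}

By the product rule, $dW=dB\times Y+X\times dB+(X\times Y)(dL^X+dL^Y)+\sum_ie_i\times e_i\,dt$, where $e_1,e_2,e_3$ is the standard basis. The last sum vanishes, so
\[
dW=Z\times dB+W\,d\mathcal L .
\]
Since $W\cdot(Z\times dB)=(W\times Z)\cdot dB$ and $\sum_i|Z\times e_i|^2=3|Z|^2-|Z|^2$,
\begin{equation}\label{eq:dq2}
dq^2=2(W\times Z)\cdot dB+2|Z|^2\,dt+2q^2\,d\mathcal L .
\end{equation}
As $W\perp Z$, we have $|W\times Z|=q|Z|$ and $d\langle q^2\rangle=4q^2|Z|^2dt$. In $d\log q=dq^2/(2q^2)-d\langle q^2\rangle/(4q^4)$ the $dt$-terms are $|Z|^2/q^2-|Z|^2/q^2=0$. Hence, near the ball and while $q>0$,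
\begin{equation}\label{eq:logq}
d\log q=q^{-2}(W\times Z)\cdot dB+d\mathcal L .
\end{equation}

\begin{remark}
This is where the dimension enters: in $\mathbb R^d$ the distance $\rho$ to a line satisfies $\Delta\log\rho=(d-3)/\rho^2$.
\end{remark}

To take expectations in \eqref{eq:logq} we must exclude that $q$ vanishes and control a local martingale with unbounded integrand. The next lemma does both; it will be used twice.

\begin{lemma}\label{lem:log}
Let $S\le T<\infty$ be stopping times and let $\Psi$ be a continuous adapted process on $[S,T]$ with $0\le\Psi\le K$ for a constant $K$, and $\Psi_S>0$. Suppose that up to the first zero of $\Psi$,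
\[
d\log\Psi=\vartheta\cdot dB+dA,
\]
where $\vartheta$ is predictable and bounded by a constant on $\{\Psi\ge1/n\}$ for each $n$, and $A$ is continuous and adapted with $A_S=0$ and $A\ge-\Upsilon$ for a random variable $\Upsilon\ge0$ with $\mathbb E[\Upsilon\mid\mathcal F_S]<\infty$. Then a.s.\ $\Psi>0$ on $[S,T]$, and $\mathbb E[A_T-\log\Psi_T\mid\mathcal F_S]\le-\log\Psi_S$.
\end{lemma}

\begin{proof}
Let $U=A-\log\Psi$, so that $dU=-\vartheta\cdot dB$ and $U+\Upsilon+\log K\ge0$. Let $\tau_n=\inf\{t\in[S,T]:\Psi_t\le1/n\}$ and $T_n=\tau_n\wedge(S+n)\wedge T$. On $\{\Psi_S>1/n\}$, optional stopping gives $\mathbb E[U_{T_n}\mid\mathcal F_S]=U_S$. On the event $\{T_n=\tau_n\}$ we have $U_{T_n}+\Upsilon+\log K\ge\log(nK)$, so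
\[
\mathbb P(T_n=\tau_n\mid\mathcal F_S)\,\log(nK)\le U_S+\mathbb E[\Upsilon\mid\mathcal F_S]+\log K ,
\]
and the probability on the left tends to $0$. If $\Psi$ vanishes somewhere on $[S,T]$, then $T_n=\tau_n$ for all large $n$; so this has probability zero. Therefore a.s.\ $T_n=T$ for all large $n$, and Fatou's lemma applied to $U_{T_n}+\Upsilon+\log K$ gives $\mathbb E[U_T\mid\mathcal F_S]\le U_S$.
\end{proof}

\begin{lemma}[the gain]\label{lem:gain}
Let $S\le T<\infty$ be stopping times such that $|X|\le2$ and $|Z|\le1$ on $[S,T]$, and $q_S>0$. Then a.s.\ $q>0$ on $[S,T]$, and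
\[
\mathbb E[\log q_T\mid\mathcal F_S]\ge\log q_S+\mathbb E[\mathcal L_T-\mathcal L_S\mid\mathcal F_S].
\]
\end{lemma}

\begin{proof}
Apply Lemma \ref{lem:log} to \eqref{eq:logq} with $\Psi=q=|X\times Z|\le2$, $A=\mathcal L-\mathcal L_S\ge0$ and $|\vartheta|=|Z|/q\le1/q$. Both $\mathcal L_T-\mathcal L_S$ and $-\log q_T$ are bounded below, so the expectation of their sum is the sum of the expectations.
\end{proof}

\subsection{Gain and loss}\label{sec:budget}
Identity \eqref{eq:logq} holds only near the ball, and something is lost when the points travel far and return. Here is the balance, computed heuristically for a very small $Z$ and a small height $\eta$; Sections \ref{sec:loss} and \ref{sec:drift} make it rigorous.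

\emph{Gain.} Start with both points at the sphere and wait until $|X|=1+\eta$. By Lemma \ref{lem:basic}(f) the expected local time of each point is about $1-(1+\eta)^{-1}\approx\eta$. By Lemma \ref{lem:gain}, $\log q$ gains about $2\eta$ on average.

\emph{Loss.} From $|X|=1+\eta$ until the points are back at the sphere, $Z=|Z|v$ is frozen, and by \eqref{eq:qrho} the change of $\log q$ is the change of $\log\rho_v(X)$ along a Brownian path. Although $\log\rho_v$ is harmonic, there is a loss: the path may go far away, where $\log\rho_v$ is large, but on the sphere $\log\rho_v\le0$. In $\mathbb R^3$ the path never returns with probability $1-1/|x|$; in a large torus such a path does return, at a nearly uniform point. Let $\sigma$ be the uniform probability on the unit sphere $S^2$. Under $\sigma$, $\zeta\cdot v$ is uniform on $[-1,1]$, so the mean of $\log\rho_v$ on the sphere is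
\begin{equation}\label{eq:c}
c=\int\log\rho_v\,d\sigma=\frac14\int_{-1}^1\log(1-\tau^2)\,d\tau=\log2-1\in\bigl(-\tfrac13,0\bigr).
\end{equation}
With $H$ the hitting time of the unit sphere by Brownian motion in $\mathbb R^3$, the expected value of $\log\rho_v$ at the return is thus close to
\begin{equation}\label{eq:u}
u(x)=\mathbb E\bigl[\log\rho_v(x+B_H);H<\infty\bigr]+c\,\bigl(1-|x|^{-1}\bigr).
\end{equation}

The loss $\log\rho_v-u$ can be found by hand when the starting point is uniform on the sphere of radius $s=1+\eta$. The hitting point is then uniform by symmetry, so the mean of $u$ is $c/s+c(1-1/s)=c$, while the mean of $\log\rho_v$ is $\log s+c$. The mean loss is $\log s\approx\eta$, half of the gain.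

The true starting point is not uniform. After a contact $Z$ is nearly tangent to the sphere, so $x$ is near the equator $x\perp v$, where $\log\rho_v$ is largest and there is most to lose. We shall compute $u$ exactly and find that the loss is at most $(1+\gamma)\eta$ with $\gamma=2-\sqrt2+\log\frac{1+\sqrt2}2<0.775$. The whole existence proof rests on the inequality $1+\gamma<2$.

\section{The loss on a long excursion}\label{sec:loss}

In this section $P_l$ denotes the Legendre polynomial of degree $l$; the semigroup does not occur. We recall that $|P_l|\le1$ on $[-1,1]$, $P_l(1)=1$, $P_l(-\tau)=(-1)^lP_l(\tau)$, $\int_{-1}^1P_l=0$ for $l\ge1$, $((1-\tau^2)P_l')'=-l(l+1)P_l$, and for $0\le h<1$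
\begin{equation}\label{eq:gen}
\sum_{l\ge0}h^lP_l(\omega)=\frac1{\sqrt{1-2h\omega+h^2}},\qquad \sum_{l\ge0}(2l+1)h^lP_l(\omega)=\frac{1-h^2}{(1-2h\omega+h^2)^{3/2}} .
\end{equation}
The Funk--Hecke formula states that for unit vectors $\hat x,v$ and integrable $F$,
\[
\int P_l(\hat x\cdot\zeta)F(\zeta\cdot v)\,\sigma(d\zeta)=P_l(\hat x\cdot v)\;\frac12\int_{-1}^1P_l(\tau)F(\tau)\,d\tau .
\]
For Brownian motion in $\mathbb R^3$ started at $x$ with $s=|x|>1$, the hitting distribution on $S^2$ has total mass $1/s$ and density, with respect to $\sigma$, the exterior Poisson kernel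
\begin{equation}\label{eq:poisson}
\mathcal P(x,\zeta)=\frac{|x|^2-1}{|x-\zeta|^3}\le\frac{s+1}{(s-1)^2}.
\end{equation}

\begin{lemma}\label{lem:u}
For every unit vector $v$ and every $x\in\mathbb R^3$ with $s=|x|>1$,
\[
u(x)\ge\log\rho_v(x)-\log s-\gamma\,(1-1/s)\ge\log\rho_v(x)-1.775\,(s-1).
\]
\end{lemma}

\begin{proof}
Write $\hat x=x/s$, $\omega=\hat x\cdot v$, $h=1/s$. If $|\omega|=1$ then $\log\rho_v(x)=-\infty$ and there is nothing to prove; let $|\omega|<1$. The plan is to expand $u$ in Legendre polynomials, sum the series for $\partial_su$ in closed form, and integrate along the ray from the sphere.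

\emph{Expansion.} By \eqref{eq:gen}, $\mathcal P(x,\zeta)=\sum_l(2l+1)s^{-l-1}P_l(\hat x\cdot\zeta)$, uniformly in $\zeta$. On the sphere $\log\rho_v(\zeta)=\frac12\log(1-(\zeta\cdot v)^2)$, so the Funk--Hecke formula gives $\int P_l(\hat x\cdot\zeta)\log\rho_v(\zeta)\,\sigma(d\zeta)=\lambda_lP_l(\omega)$ with $\lambda_l=\frac14\int_{-1}^1P_l(\tau)\log(1-\tau^2)\,d\tau$. For $l\ge1$, Legendre's equation and two integrations by parts give
\[
\int_{-1}^1P_l\log(1-\tau)\,d\tau=-\frac1{l(l+1)}\int_{-1}^1(1+\tau)P_l'\,d\tau=-\frac{2P_l(1)-\int_{-1}^1P_l\,d\tau}{l(l+1)}=-\frac2{l(l+1)},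
\]
and $\int_{-1}^1P_l\log(1+\tau)\,d\tau$ is $(-1)^l$ times this. So $\lambda_0=c$, $\lambda_l=-\frac1{l(l+1)}$ for even $l\ge2$, and $\lambda_l=0$ for odd $l$. The term $l=0$ contributes $c/s$, which combines with $c(1-1/s)$ in \eqref{eq:u}:
\[
u=c-\sum_{l\ge2\ \text{even}}\frac{2l+1}{l(l+1)}\,s^{-l-1}P_l(\omega).
\]
Differentiating in $s$ with $\omega$ fixed,
\[
\partial_su=-s^{-2}\mathcal N_{1/s}(\omega),\qquad \mathcal N_h(\omega)=-\sum_{l\ge2\ \text{even}}\Bigl(2+\frac1l\Bigr)h^lP_l(\omega).
\]

\emph{Closed form.} Let $d_\mp=\sqrt{1\mp2h\omega+h^2}$. We claim that $\sum_{l\ge1}h^lP_l(\omega)/l=\log\frac2{1-h\omega+d_-}$. Both sides vanish at $h=0$. By \eqref{eq:gen} the $h$-derivative of the left side is $\frac{1-d_-}{hd_-}$; since $\partial_hd_-=(h-\omega)/d_-$, that of the right side is $\frac{\omega d_--h+\omega}{d_-(1-h\omega+d_-)}$. They agree because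
\[
(1-d_-)(1-h\omega+d_-)=1-h\omega+h\omega d_--d_-^2=h(\omega+\omega d_--h).
\]
The sum over even $l$ is the average of the sums at $\omega$ and at $-\omega$, and $\omega\mapsto-\omega$ exchanges $d_-$ and $d_+$. Hence
\[
\mathcal N_h(\omega)=2-\frac1{d_-}-\frac1{d_+}+\frac12\log\frac{(1-h\omega+d_-)(1+h\omega+d_+)}4 .
\]

\emph{Maximum.} As a function of $\omega$, $d_-^2$ is affine and positive, so $1/d_-$ is convex and $d_-$ is concave; then $\log(1-h\omega+d_-)$ is concave, as the logarithm of a positive concave function. The terms with $d_+$ are the reflections of these. So $\mathcal N_h$ is concave and even, and is largest at $\omega=0$: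
\[
\mathcal N_h(\omega)\le\mathcal N_h(0)=2-\frac2{\sqrt{1+h^2}}+\log\frac{1+\sqrt{1+h^2}}2\le\gamma,
\]
because the middle expression increases in $h$ and equals $\gamma$ at $h=1$. Numerically $\gamma<0.586+0.189=0.775$.

\emph{Integration.} As $s\downarrow1$ with $\hat x$ fixed, $\mathcal P(x,\cdot)$ has mass $1/s\to1$ and tends to $0$ uniformly outside any neighborhood of $\hat x$. Since $\log\rho_v$ is integrable and is continuous at $\hat x$, $u(x)\to\log\rho_v(\hat x)$. Integrating $\partial_su\ge-\gamma s^{-2}$ gives $u(x)\ge\log\rho_v(\hat x)-\gamma(1-1/s)$. Finally $\log\rho_v(\hat x)=\log\rho_v(x)-\log s$, and both $\log s$ and $1-1/s$ are at most $s-1$.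
\end{proof}

\begin{remark}
On the equator $\omega=0$ we have $\partial_s(\log\rho_v-u)=s^{-1}+s^{-2}\mathcal N_{1/s}(0)\to1+\gamma$ as $s\downarrow1$. So the constant $1+\gamma$ cannot be lowered, and the room $2-(1+\gamma)$ is what must absorb all error terms below.
\end{remark}

We now pass to the torus. This is where the smallness of the ball is used quantitatively. For later use we allow a ball of radius $a\in[1,2]$.

\begin{lemma}[the loss]\label{lem:loss}
Let $a\in[1,2]$, let $v$ be a unit vector, let $x\in\mathbb T_N$ with $s=|x|/a\in(1,2]$, and let $H_a$ be the first time at which the Brownian motion $x+B$ on $\mathbb T_N$ satisfies $|x+B|=a$. Then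
\[
\mathbb E\log\rho_v(x+B_{H_a})\ \ge\ \max\Bigl\{\log\rho_v(x)-1.9\,(s-1),\ -1-(s-1)^{-2}\Bigr\}.
\]
\end{lemma}

\begin{proof}
Division by $a$ maps $\mathbb T_N$ to $\mathbb T_{N'}$ with $N'=N/a>400$, maps the ball to the unit ball and Brownian motion to a time-changed Brownian motion, and $\log\rho_v(ax)=\log a+\log\rho_v(x)$ with $\log a\ge0$. So it suffices to prove both bounds for $a=1$ on $\mathbb T_{N'}$. Let $b(x)$ be the expectation in question, and let $M=20$, so that $\{|\cdot|\le M^2\}$ lies in the chart.

Start from $|x|=M$. Call a \emph{trial} a run from $\{|\cdot|=M\}$ until the exit from $\{1<|\cdot|<M^2\}$; after a trial that ends at radius $M^2$, wait for the a.s.\ finite return to $\{|\cdot|=M\}$ and start a new one. During a trial the path is a Brownian path in $\mathbb R^3$. Since $1/|x|$ is harmonic, a trial ends on $S^2$ with probability $\frac{M^{-1}-M^{-2}}{1-M^{-2}}=\frac1{M+1}$, and by \eqref{eq:poisson} the law of the endpoint on this event has density at most $\frac{M+1}{(M-1)^2}$. The $k$-th trial takes place with probability $(\frac M{M+1})^{k-1}$,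 and these numbers add up to $M+1$. So the hitting distribution on $S^2$ has density at most $(\frac{M+1}{M-1})^2$. As $\log\rho_v\le0$ on $S^2$, we get $b\ge c\,(\frac{M+1}{M-1})^2$ on $\{|\cdot|=M\}$, while $u\le c\,(1-\frac1M)$ there by \eqref{eq:u}. Hence on $\{|\cdot|=M\}$, by \eqref{eq:c},
\[
b-u\ge c\Bigl(\frac{4M}{(M-1)^2}+\frac1M\Bigr)\ge-\frac13\Bigl(\frac{80}{361}+\frac1{20}\Bigr)>-0.091 .
\]

Now let $1<|x|=s\le2$. Apply the strong Markov property at the exit from $\{1<|\cdot|<M\}$ to both $b$ and $u$. The contributions of exits through $S^2$ are equal and finite, and the exit is through radius $M$ with probability $\frac{1-1/s}{1-1/M}\le\frac{20}{19}(s-1)$. So $b(x)-u(x)\ge-0.1\,(s-1)$. With Lemma \ref{lem:u} this gives the first bound. For the second, \eqref{eq:u}, \eqref{eq:poisson} and \eqref{eq:c} give $u(x)\ge c\,\frac{s+1}{(s-1)^2}+c\ge-(s-1)^{-2}-\frac13$.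
\end{proof}

\section{Escape from the diagonal}\label{sec:drift}

Fix
\[
\eta=\tfrac1{40},\qquad\delta=\tfrac1{6400},\qquad\kappa=\tfrac1{1600},\qquad\text{so that}\qquad 4\delta=\kappa,\quad 0.1\,\eta-2\eta^2=2\kappa .
\]
The goal of this section is Proposition \ref{prop:return}: when $|Z|$ comes down to $\delta/2$, the expected time to return to $\delta$ is bounded.

\subsection{One cycle}
We turn the balance of Section \ref{sec:budget} into an inequality. The return phase must end before either point touches the sphere, so that $Z$ stays frozen; since $|Y|\ge|X|-|Z|$, we end it when $|X|=1+|Z|$. The following observation is used repeatedly.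
\begin{equation}\label{eq:frozen}
\begin{minipage}{0.85\textwidth}
If $T$ is a stopping time with $|X_T|>a\ge1+|Z_T|$, where $a$ is $\mathcal F_T$-measurable, and $S'=\inf\{t\ge T:|X_t|=a\}$, then there is no contact on $[T,S')$, $Z$ is constant and $X$ is a Brownian motion on $[T,S']$, and $\mathbb E[S'-T\mid\mathcal F_T]\le C$.
\end{minipage}
\end{equation}
Indeed, $Z=Z_T$ up to and including the first contact time after $T$, and at that time $|X|\le1+|Z_T|\le a$; so it is not earlier than $S'$. The last bound is Lemma \ref{lem:basic}(g).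

Call a finite stopping time $S$ a \emph{cycle start} if
\[
0<|Z_S|<\delta,\qquad|X_S|=1+|Z_S|,\qquad q_S>0 .
\]
Let $T=\inf\{t\ge S:|X_t|=1+\eta\text{ or }|Z_t|=\delta\}$. If $|Z_T|=\delta$, the cycle is \emph{stopped} and we put $S^*=T$. Otherwise we put $S^*=\inf\{t\ge T:|X_t|=1+|Z_T|\}$. By Lemma \ref{lem:basic}(f) and \eqref{eq:frozen}, $\mathbb E[S^*-S\mid\mathcal F_S]\le C$.

\begin{lemma}\label{lem:cycle}
Let $S$ be a cycle start. Then
\[
\mathbb E[\log q_{S^*}-\log q_S\mid\mathcal F_S]\ge\kappa-2\kappa\,\mathbb P(\text{the cycle is stopped}\mid\mathcal F_S).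
\]
If the cycle is not stopped, then a.s.\ $S^*$ is again a cycle start.
\end{lemma}

\begin{proof}
Let $\varpi=\mathbb P(\text{not stopped}\mid\mathcal F_S)$ and $f(s)=1-1/s$, which is nonnegative, increasing and $1$-Lipschitz on $[1,\infty)$. On $[S,T]$ we have $|X|\le1+\eta$, $|Z|\le\delta$ and $|Y|\le2$. At the start $|X_S|\le1+\delta$ and $|Y_S|\le1+2\delta$, so $f(|X_S|)\le\delta$ and $f(|Y_S|)\le2\delta$. If the cycle is not stopped, $f(|X_T|)=\frac\eta{1+\eta}$ and $f(|Y_T|)\ge f(1+\eta-\delta)\ge\frac\eta{1+\eta}-\delta$. By Lemma \ref{lem:basic}(f),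
\[
\mathbb E[\mathcal L_T-\mathcal L_S\mid\mathcal F_S]\ge\Bigl(\frac{\varpi\eta}{1+\eta}-\delta\Bigr)+\Bigl(\frac{\varpi\eta}{1+\eta}-\varpi\delta-2\delta\Bigr)\ge\frac{2\varpi\eta}{1+\eta}-4\delta .
\]
By Lemma \ref{lem:gain}, this is a lower bound for $\mathbb E[\log q_T-\log q_S\mid\mathcal F_S]$, and $q_T>0$, so $Z_T\ne0$. If the cycle is not stopped, let $a=1+|Z_T|$ and $v=Z_T/|Z_T|$. By \eqref{eq:frozen} and \eqref{eq:qrho}, $q_T=|Z_T|\rho_v(X_T)$ and $q_{S^*}=|Z_T|\rho_v(X_{S^*})$, and Lemma \ref{lem:loss} with $s=(1+\eta)/a\in(1,1+\eta]$ gives $\mathbb E[\log q_{S^*}-\log q_T\mid\mathcal F_T]\ge-1.9\,\eta$. Adding up and using $\frac2{1+\eta}\ge2-2\eta$,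
\[
\mathbb E[\log q_{S^*}-\log q_S\mid\mathcal F_S]\ge\varpi\,(0.1\,\eta-2\eta^2)-4\delta=2\kappa\varpi-\kappa=\kappa-2\kappa(1-\varpi).
\]
Since $\log q_{S^*}$ is bounded above, this forces $q_{S^*}>0$ a.s. If the cycle is not stopped, $Z_{S^*}=Z_T$, so the other two requirements hold at $S^*$ too.
\end{proof}

For a stopping time $\tau$ let $\theta(\tau)=\inf\{t\ge\tau:|Z_t|\ge\delta\}$.

\begin{lemma}\label{lem:iterate}
If $S$ is a cycle start, then $\mathbb E[\theta(S)-S\mid\mathcal F_S]\le C\,(1+\log(1/q_S))$.
\end{lemma}

\begin{proof}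
Run cycles one after another, with starts $S_1=S$ and $S_{k+1}=S_k^*$, until one is stopped. Let $J\le\infty$ be the number of cycles; $\{J\ge k\}$ is determined at time $S_k$, and $\{J=k\}$ is the event that the $k$-th cycle takes place and is stopped. Let $\Gamma_1=-\log q_S$ and, on $\{J\ge k\}$, $\Gamma_{k+1}=-\log q_{S_k^*}$. At these times $q\le|X||Z|\le(1+\eta)\delta<1$, so $\Gamma_k\ge0$. All expectations below are conditional on $\mathcal F_S$. Let $a_1=\Gamma_1$ and $a_{k+1}=\mathbb E[\Gamma_{k+1}\mathbf 1_{J\ge k}]$. By Lemma \ref{lem:cycle} and $\Gamma_k\ge0$,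
\[
a_{k+1}\le\mathbb E[\Gamma_k\mathbf 1_{J\ge k}]-\kappa\,\mathbb P(J\ge k)+2\kappa\,\mathbb P(J=k)\le a_k-\kappa\,\mathbb P(J\ge k)+2\kappa\,\mathbb P(J=k).
\]
By induction all $a_k$ are finite. Summing over $k\le n$ and using $a_{n+1}\ge0$, we get $\kappa\sum_{k\le n}\mathbb P(J\ge k)\le\Gamma_1+2\kappa$. So $J<\infty$ a.s., and the total expected length of the cycles is at most $C\sum_k\mathbb P(J\ge k)\le C(2+\Gamma_1/\kappa)$. The end of the stopped cycle is $\theta(S)$, since $|Z|<\delta$ before it.
\end{proof}

If we start at height $\eta$, the return randomizes the position of $X$ relative to the axis, and $q$ can be replaced by $|Z|$.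

\begin{lemma}\label{lem:height}
If $T$ is a finite stopping time with $|X_T|=1+\eta$ and $0<|Z_T|<\delta$, then $\mathbb E[\theta(T)-T\mid\mathcal F_T]\le C\,(1+\log(1/|Z_T|))$.
\end{lemma}

\begin{proof}
Let $a=1+|Z_T|$, $v=Z_T/|Z_T|$ and $S=\inf\{t\ge T:|X_t|=a\}$. By \eqref{eq:frozen}, $\mathbb E[S-T\mid\mathcal F_T]\le C$ and $q_S=|Z_T|\rho_v(X_S)$. The second bound of Lemma \ref{lem:loss}, with $s\ge\frac{1+\eta}{1+\delta}>1$, gives $\mathbb E[\log(1/q_S)\mid\mathcal F_T]\le\log(1/|Z_T|)+C$. In particular $q_S>0$ a.s., so $S$ is a cycle start, and Lemma \ref{lem:iterate} finishes the proof.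
\end{proof}

\begin{remark}
The logarithm is of the right order. By Lemma \ref{lem:basic}(b), $|Z|$ cannot grow from $|z|$ to $\delta$ before $\mathcal L$ has grown by $2\log(\delta/|z|)$, and It\^o's formula for the function $f_1$ in the proof of Lemma \ref{lem:basic}(a) gives $\mathbb E\mathcal L_\tau\le4+C\,\mathbb E\tau$ for integrable stopping times $\tau$.
\end{remark}

\subsection{The first visit: no collapse in the radial configuration}
When $|Z|$ comes down to $\delta/2$ there is contact, and we have no control over the configuration. It may be radial, with $q=0$, so that Lemma \ref{lem:gain} says nothing. To apply Lemma \ref{lem:height} we need to know that $\log|Z|$ does not collapse, in the mean, before $X$ reaches height $\eta$. We add to $q^2$ a term that is positive in the radial configuration. The choice is $m^2|Z|^2$: by \eqref{eq:dZ2} and \eqref{eq:dm}, the $d\mathcal L$-coefficient of $\log(m|Z|)$ is $\frac2m-\frac m{2|Z|^2}+\frac12$, and in the radial configuration $m\approx2|Z|$, so the two singular terms cancel to leading order.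

\begin{lemma}\label{lem:entry}
Let $\xi$ be a finite stopping time that is a contact time with $|Z_\xi|=\delta/2$, and let $T_1=\inf\{t\ge\xi:|X_t|=1+\eta\text{ or }|Z_t|=\delta\}$. Then $\mathbb E[T_1-\xi\mid\mathcal F_\xi]\le C$ and $\mathbb E[\log(1/|Z_{T_1}|)\mid\mathcal F_\xi]\le C$.
\end{lemma}

\begin{proof}
At time $\xi$, $|X_\xi|\le1+\delta/2<1+\eta$, so $|X|,|Y|\le2$ and $|Z|\le\delta$ on $[\xi,T_1]$. Lemma \ref{lem:basic}(f) gives the first bound, and also $\mathbb E[\mathcal L_{T_1}-\mathcal L_\xi\mid\mathcal F_\xi]\le2$. Let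
\[
\epsilon^2=\tfrac1{32},\qquad\Psi=q^2+\epsilon^2m^2|Z|^2,\qquad\Sigma=|X+Y|^2=2m+4-|Z|^2 .
\]
On $[\xi,T_1]$ we have $m\le6$, $m\le\Sigma\le16$ and $\Psi\le4|Z|^2+\frac{36}{32}|Z|^2\le6|Z|^2$. By \eqref{eq:dm}, $d\langle m\rangle=4\Sigma\,dt$, and with \eqref{eq:dZ2},
\[
d(m^2|Z|^2)=|Z|^2\bigl[4m(X+Y)\cdot dB+(12m+4\Sigma)\,dt+4m\,d\mathcal L\bigr]+m^2(|Z|^2-m)\,d\mathcal L .
\]
Together with \eqref{eq:dq2} this gives $d\Psi=\varsigma\cdot dB+A_1\,dt+A_2\,d\mathcal L$, where
\begin{align*}
\varsigma&=2W\times Z+4\epsilon^2m|Z|^2(X+Y),\\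
A_1&=2|Z|^2+\epsilon^2|Z|^2(12m+4\Sigma),\\
A_2&=2q^2+\epsilon^2\bigl(4m|Z|^2-m^3+m^2|Z|^2\bigr),
\end{align*}
and, while $\Psi>0$,
\[
d\log\Psi=\frac{\varsigma}{\Psi}\cdot dB+\frac{A_1\Psi-\frac12|\varsigma|^2}{\Psi^2}\,dt+\frac{A_2}\Psi\,d\mathcal L .
\]

\emph{The $d\mathcal L$-term: $A_2\ge-\frac32\Psi$ at contact times.} At contact one point has norm $1$ and the other at most $1+|Z|$, so $m\le|Z|(2+|Z|)$. If $m\le2|Z|$, then $4m|Z|^2-m^3\ge0$ and $A_2\ge0$. If $m>2|Z|$, then $m^2\le|Z|^2(2+|Z|)^2\le4|Z|^2+5|Z|^3$, so $4m|Z|^2-m^3\ge-5m|Z|^3\ge-\frac52m^2|Z|^2$ and $A_2\ge-\frac32\epsilon^2m^2|Z|^2$.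

\emph{The $dt$-term is nonnegative.} Since $Z\times(X+Y)=(X-Y)\times(X+Y)=2W$, we have $(W\times Z)\cdot(X+Y)=W\cdot(Z\times(X+Y))=2q^2$. Therefore
\begin{align*}
\tfrac14|\varsigma|^2&=q^2|Z|^2+8\epsilon^2m|Z|^2q^2+4\epsilon^4m^2|Z|^4\Sigma,\\
\tfrac12A_1\Psi&=q^2|Z|^2+\epsilon^2m^2|Z|^4+\epsilon^2(6m+2\Sigma)|Z|^2q^2+\epsilon^4(6m+2\Sigma)m^2|Z|^4,
\end{align*}
and the difference is
\[
\tfrac12A_1\Psi-\tfrac14|\varsigma|^2=\epsilon^2|Z|^2\bigl\{m^2|Z|^2+2(\Sigma-m)q^2+\epsilon^2m^2|Z|^2(6m-2\Sigma)\bigr\}\ge\epsilon^2m^2|Z|^4(1-2\epsilon^2\Sigma).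
\]
The right side is nonnegative because $\Sigma\le16$; this is what fixes $\epsilon^2=\frac1{32}$.

\emph{The starting value.} As a function of the state, $\Psi$ is continuous on the compact set $\{|x|,|y|\ge1,\ |x|\le1+\delta/2,\ |x-y|=\delta/2\}$. It could vanish there only if $m=q=0$, that is, $|x|=|y|=1$ and $x=\pm y$, and then $|x-y|\in\{0,2\}$. So $\Psi_\xi\ge c_0$ for a constant $c_0>0$.

Since $\varsigma$ is bounded on $[\xi,T_1]$, Lemma \ref{lem:log} applies with $\Upsilon=\frac32(\mathcal L_{T_1}-\mathcal L_\xi)$. As $-\log\Psi_{T_1}\le(A_{T_1}-\log\Psi_{T_1})+\Upsilon$, it gives $\mathbb E[-\log\Psi_{T_1}\mid\mathcal F_\xi]\le-\log c_0+3$. Finally $\log(1/|Z|)\le\frac12\log6-\frac12\log\Psi$.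
\end{proof}

\begin{proposition}\label{prop:return}
There is a constant $C_1$ such that, for $\xi$ as in Lemma \ref{lem:entry}, $\mathbb E[\theta(\xi)-\xi\mid\mathcal F_\xi]\le C_1$.
\end{proposition}

\begin{proof}
If $|Z_{T_1}|=\delta$ then $\theta(\xi)=T_1$. Otherwise $|X_{T_1}|=1+\eta$ and $0<|Z_{T_1}|<\delta$ a.s., and $\theta(\xi)=\theta(T_1)$. So by Lemma \ref{lem:height}, $\mathbb E[\theta(\xi)-T_1\mid\mathcal F_{T_1}]\le C(1+\log(1/|Z_{T_1}|))$. Take conditional expectations given $\mathcal F_\xi$ and use both bounds of Lemma \ref{lem:entry}.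
\end{proof}

\section{Existence}\label{sec:existence}

Call a finite measure $\mu$ on $\overline D\times\overline D$ stationary if $\mu P_t=\mu$ for all $t$.

\begin{lemma}\label{lem:split}
If $\mu$ is stationary, so are its restrictions to $E$ and to the diagonal.
\end{lemma}

\begin{proof}
Let $\mu_E$ be the restriction to $E$. By (B), $P_t(p,E)=0$ for $p$ on the diagonal, so $\mu_E(A)=\mu P_t(A)=\mu_EP_t(A)$ for Borel $A\subset E$. By Lemma \ref{lem:basic}(d), $\mu_EP_t$ does not charge the diagonal. So $\mu_E$ is stationary, and then so is $\mu-\mu_E$.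
\end{proof}

\begin{proposition}\label{prop:existence}
There is a stationary distribution $Q$ with $Q(E)=1$.
\end{proposition}

\begin{proof}
We show that the process spends a positive fraction of time in the compact set $K=\{|z|\ge\delta/2\}\subset E$: visits to the complement are short on average by Proposition \ref{prop:return}, and between two of them some definite time must pass.

Start from a state $p$ with $|z|\ge\delta$. Put $\theta_0=0$, $\xi_k=\inf\{t\ge\theta_k:|Z_t|\le\delta/2\}$ and $\theta_{k+1}=\theta(\xi_k)$. If $\xi_k<\infty$, then $|Z_{\xi_k}|=\delta/2$ and $\xi_k$ is a contact time: otherwise $Z$ would be constant near $\xi_k$, although $|Z|>\delta/2$ on $[\theta_k,\xi_k)$. So $\mathbb E[\theta_{k+1}-\xi_k\mid\mathcal F_{\xi_k}]\le C_1$ on $\{\xi_k<\infty\}$. On the other hand, $\mathcal L$ increases by at least $\delta/2$ on $[\theta_k,\xi_k]$. By Lemma \ref{lem:basic}(a) there is $t_0>0$ with $\sup_p\mathbb E_p\mathcal L_{t_0}\le\delta/4$, and Markov's inequality gives $\mathbb P(\xi_k-\theta_k\ge t_0\mid\mathcal F_{\theta_k})\ge\frac12$ on $\{\theta_k<\infty\}$.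

Let $n(t)=\#\{k\ge0:\xi_k\le t\}$, and let $I_t$ and $O_t$ be the expected times spent in $K$ and outside $K$ during $[0,t]$. The intervals $[\theta_k,\xi_k]$ are spent in $K$, and among those with $\theta_k\le t$ only the last can extend beyond $t$. Hence
\[
I_t+t_0\ge\mathbb E\sum_{k:\,\theta_k\le t}\min(\xi_k-\theta_k,t_0)\ge\frac{t_0}2\sum_k\mathbb P(\theta_k\le t)\ge\frac{t_0}2\,\mathbb En(t).
\]
The time outside $K$ lies in $\bigcup_k(\xi_k,\theta_{k+1})$, so
\[
O_t\le\mathbb E\sum_{k:\,\xi_k\le t}(\theta_{k+1}-\xi_k)\le C_1\,\mathbb En(t).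
\]
Therefore $t=I_t+O_t\le I_t+\frac{2C_1}{t_0}(I_t+t_0)$, and $\liminf_{t\to\infty}I_t/t\ge c_*:=(1+2C_1/t_0)^{-1}>0$.

Let $\mu_t=\frac1t\int_0^tP_s(p,\cdot)\,ds$. The state space is compact, so $\mu_{t_j}\to\mu$ weakly along some $t_j\to\infty$. For continuous $f$, $|\mu_t(P_sf)-\mu_t(f)|\le2s\sup|f|/t$ and $P_sf$ is continuous, so $\mu$ is stationary. Since $K$ is closed, $\mu(K)\ge\limsup_j\mu_{t_j}(K)\ge c_*$. By Lemma \ref{lem:split}, $Q=\mu(\cdot\cap E)/\mu(E)$ is as required.
\end{proof}

\section{Accessibility}\label{sec:access}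

We now show that every open subset of $E$ can be reached from every point of $E$. Moving $X$ with $Z$ fixed is easy: it suffices to avoid contact. To move $Z$, we keep $Y$ away from the ball and let $X$ collect local time $\ell$ near a chosen point $e$ of the sphere; by \eqref{eq:dZ} this adds about $\ell e$ to $Z$. To prescribe the amount of local time and the place separately, we represent $X$ by independent radial and angular parts.

\subsection{The skew product}\label{sec:skew}
Let $\beta$ and $B'$ be independent Brownian motions of dimensions one and three. Let $(R,L)$ solve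
\[
dR=d\beta+R^{-1}dt+dL,\qquad R\ge1,\qquad L\text{ increasing only when }R=1 .
\]
Recall Skorokhod's lemma: for a continuous path $w$ with $w_0=0$ and $R_0\ge1$, the only pair with $R=R_0+w+L\ge1$ and $L$ continuous, nondecreasing, $L_0=0$, increasing only when $R=1$, is given by $L_t=\sup_{s\le t}(1-R_0-w_s)^+$. The map $w\mapsto(R,L)$ is Lipschitz in the supremum norm, and $1/R$ is Lipschitz on $[1,\infty)$, so the equation has a unique solution adapted to $\beta$. Let $\Theta$ solve the linear equation
\begin{equation}\label{eq:sphere}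
d\Theta_\tau=dB'_\tau\times\Theta_\tau-\Theta_\tau\,d\tau,\qquad|\Theta_0|=1 .
\end{equation}
Since $\sum_i(v\cdot(e_i\times\Theta))^2=|\Theta\times v|^2$, the martingale part has covariation matrix $|\Theta|^2I-\Theta\Theta^{\mathsf T}$, of trace $2|\Theta|^2$; so $d|\Theta|^2=0$, and $\Theta$ is Brownian motion on $S^2$, with generator $\frac12\Delta_{S^2}$. It is independent of $(R,L)$. Let $\psi(t)=\int_0^tR_s^{-2}ds$ be the clock, and $B''_t=\int_0^{\psi(t)}R_{\psi^{-1}(\tau)}\,dB'_\tau$. Given $\beta$, the clock is deterministic and $B''$ is Gaussian with independent increments and covariance $tI$; so $B''$ is a Brownian motion independent of $\beta$. The time-changed equation $d\Theta_\psi=R^{-1}dB''\times\Theta_\psi-R^{-2}\Theta_\psi\,dt$ has a unique solution, so $\Theta_\psi$ is adapted to the filtration of the four-dimensional Brownian motion $(\beta,B'')$. By the product rule the two terms $\pm R^{-1}\Theta_\psi\,dt$ cancel, and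
\[
d(R\,\Theta_\psi)=d\widetilde B+\Theta_\psi\,dL,\qquad d\widetilde B:=\Theta_\psi\,d\beta+dB''\times\Theta_\psi .
\]
The covariation of $\widetilde B$ is $(\Theta\Theta^{\mathsf T}+I-\Theta\Theta^{\mathsf T})\,dt=I\,dt$, so $\widetilde B$ is a three-dimensional Brownian motion by L\'evy's characterization. Let $(X,Y)$ be driven by $\widetilde B$, with $x=R_0\Theta_0$, $R_0<3$, and $Z_0=z$. By Lemma \ref{lem:basic}(b), up to the first time that $R=3$,
\begin{equation}\label{eq:skew}
X_t=R_t\Theta_{\psi(t)},\qquad L^X=L,\qquad\Lambda_t:=\int_0^tX_s\,dL^X_s=\int_0^t\Theta_{\psi(s)}\,dL_s .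
\end{equation}
Moreover $Y'=X-z-\Lambda$ satisfies $Y'_0=y$ and $dY'=d\widetilde B$. So, again by Lemma \ref{lem:basic}(b),
\begin{equation}\label{eq:Yfree}
\text{if }|X_s-z-\Lambda_s|>1\text{ for all }s\le t,\text{ then }Y=Y'\text{ and }Z=z+\Lambda\text{ on }[0,t].
\end{equation}

We need two positivity statements. First, since the drift $1/R$ is bounded, Girsanov's theorem shows that on a bounded time interval the law of $w=\beta+\int R^{-1}dt$ is equivalent to Wiener measure, which charges every nonempty open set of paths starting from $0$. As $(R,L)$ is a continuous function of $w$: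
\begin{itemize}
\item[(P1)] a condition on $(R,L)$ over a bounded time interval that is open in the supremum norm, and is satisfied by the image of some continuous path $w$ with $w_0=0$, has positive probability.
\end{itemize}
Second,
\begin{itemize}
\item[(P2)] for $0<\varepsilon<1$, $\ \mathbb P(|\Theta_\tau-\Theta_0|<\varepsilon\text{ for all }\tau\le1)>0$.
\end{itemize}
To see this let $h_0=1-\varepsilon^2/2$ and $\phi=\Theta\cdot\Theta_0-h_0$, so that $|\Theta-\Theta_0|<\varepsilon$ means $\phi>0$. By \eqref{eq:sphere} the drift of $\phi^2$ is $1-(\phi+h_0)^2-2\phi(\phi+h_0)$, which is bounded and is positive near $\phi=0$, hence is at least $-\lambda_*\phi^2$ on $[0,1-h_0]$ for some $\lambda_*>0$. So $e^{\lambda_*\tau}\phi^2$ is a submartingale up to the first zero $T$ of $\phi$, and $(1-h_0)^2\le e^{\lambda_*}(1-h_0)^2\,\mathbb P(T>1)$.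

\subsection{Two moves}
Let $U_z=\{x\in\mathbb T_N:|x|>1,\ |x-z|>1\}$ be the set of positions of $X$ without contact when $Z=z$, and let $E^\circ=\{(x,z):z\ne0,\ x\in U_z\}$, an open dense subset of $E$.

For $z\ne0$ the open set $U_z$ is path connected. If $|z|>2$, take two points of $U_z$ and $\varepsilon>0$ such that the closed balls of radius $1+\varepsilon$ around $0$ and $z$ are disjoint and contain neither point. In a path joining the points in $\mathbb T_N$, replace the part between the first entrance to and the last exit from the first ball by an arc on its boundary; then do the same for the second ball. If $|z|\le2$, work in the chart. Moving a point orthogonally away from the line through $0$ and $z$ does not decrease its distance to either center, so each point of $U_z$ with $|x|\le5$ is joined within $U_z$ to $\{|x|>5\}$. This set is contained in $U_z$ and is path connected by the rerouting just described.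

\begin{lemma}\label{lem:moves}
Let $(x,z)\in E^\circ$ be the starting state and let $\varepsilon>0$.
\begin{itemize}
\item[(a)] For $x'\in U_z$ there is $t$ such that, with positive probability, $|X_t-x'|<\varepsilon$, $X_t\in U_z$ and $Z_t=z$.
\item[(b)] Let $e$ be a unit vector and $\ell>0$, and suppose that $|e-z-\ell'e|>1$ for all $\ell'\in[0,\ell]$. Then there is $t$ such that, with positive probability, $(X_t,Z_t)\in E^\circ$ and $|Z_t-(z+\ell e)|<\varepsilon$.
\end{itemize}
\end{lemma}

The hypothesis in (b) says that $Y=X-Z\approx e-z-\ell'e$ stays off the ball during the push.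

\begin{proof}
(a) Take a path in $U_z$ from $x$ to $x'$, parametrized by $[0,1]$. It is compact in the open set $U_z$, and with positive probability $x+B$ stays so close to it on $[0,1]$ that it remains in $U_z$ and ends within $\varepsilon$ of $x'$. Then there is no contact, $X=x+B$ and $Z=z$.

(b) By compactness, for all small $\varepsilon'\in(0,1)$,
\begin{equation}\label{eq:room}
|e-z-\ell'e|>1+\varepsilon'+\tfrac{\varepsilon'}2(\ell+\varepsilon')\qquad\text{for all }\ell'\in[0,\ell+\varepsilon'].
\end{equation}
Fix such an $\varepsilon'$ with $\varepsilon'+\frac{\varepsilon'}2(\ell+\varepsilon')<\varepsilon$. Then $(1+\varepsilon'/4)e\in U_z$, and by (a) and the Markov property it suffices to prove the claim with $t=1$ for every start $(x,z)$ with $|x-(1+\varepsilon'/4)e|<\varepsilon'/16$. Use \eqref{eq:skew}; for such a start $1<R_0<1+3\varepsilon'/8$ and $|\Theta_0-e|<\varepsilon'/4$. Consider the conditions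
\[
R<1+\varepsilon'/2\ \text{ on }[0,1],\qquad|L_1-\ell|<\varepsilon',\qquad R_1>1 .
\]
They are open, and they hold for the path $w$ that decreases linearly to $-(R_0-1)-\ell$ on $[0,\frac12]$ and then increases linearly by $\varepsilon'/8$. By (P1) they hold with positive probability. Since $\psi(1)\le1$, by (P2) and independence we may also require $|\Theta_{\psi(s)}-\Theta_0|<\varepsilon'/4$ for $s\le1$. On the intersection, for $s\le1$,
\[
|\Theta_{\psi(s)}-e|<\tfrac{\varepsilon'}2,\qquad|X_s-e|<\varepsilon',\qquad|\Lambda_s-L_se|\le\tfrac{\varepsilon'}2L_s,\qquad L_s<\ell+\varepsilon' .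
\]
By \eqref{eq:room}, $|X_s-z-\Lambda_s|>1$ throughout, so by \eqref{eq:Yfree} $|Y_1|>1$ and $Z_1=z+\Lambda_1$ lies within $\frac{\varepsilon'}2(\ell+\varepsilon')+\varepsilon'<\varepsilon$ of $z+\ell e$. Also $|X_1|>1$, and $Z_1\ne0$ a.s.\ by Lemma \ref{lem:basic}(d).
\end{proof}

\subsection{Every open set is reached}
Let $\mathcal R(p,\cdot)=\int_0^\infty e^{-s}P_s(p,\cdot)\,ds$, a probability measure.

\begin{proposition}\label{prop:access}
For every $p\in E$ and every nonempty open $O\subset E$, $\mathcal R(p,O)>0$.
\end{proposition}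

When $z$ is far from $0$, pushes in all directions are allowed. When $z$ is small, the hypothesis of Lemma \ref{lem:moves}(b) is restrictive, but two special pushes orthogonal to $z$ remain: a long one that enters a small value $z'$ from far away, and a short one that increases $|z|$. The route from $p$ to $O$ goes out by short pushes, across the far region, and in by one long push. We follow it backward.

\begin{proof}
Fix $O$ and call $p\in E$ \emph{good} if $\mathcal R(p,O)>0$. The set $G_O$ of good points is Borel. Two remarks:
\begin{itemize}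
\item[($\alpha$)] If $P_t(p,O)>0$ for some $t$, then $p$ is good: by path continuity and Fatou's lemma, $\liminf_{s\to t}P_s(p,O)\ge P_t(p,O)$.
\item[($\beta$)] If $P_t(p,G_O)>0$ for some $t$, then $p$ is good: $0<\int P_t(p,dp')\mathcal R(p',O)=\int_0^\infty e^{-s}P_{t+s}(p,O)\,ds\le e^t\mathcal R(p,O)$.
\end{itemize}
Call $z\ne0$ \emph{good} if $(x,z)$ is good for every $x\in U_z$. By ($\beta$) and Lemma \ref{lem:moves}(b): \emph{if $z,e,\ell$ satisfy the hypothesis of that lemma and all nonzero points of a neighborhood of $z+\ell e$ are good, then $z$ is good.} We call this the push rule.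

\emph{Step 1: some ball of values of $z$ is good.} Pick $(x',z')\in O\cap E^\circ$, and $\varepsilon_1\in(0,\frac14)$ so small that $|z-z'|<\varepsilon_1$ implies $z\ne0$ and $x'\in U_z$, and that $\{|x-x'|<\varepsilon_1,|z-z'|<\varepsilon_1\}\subset O$. By Lemma \ref{lem:moves}(a) and ($\alpha$), every $z$ with $|z-z'|<\varepsilon_1$ is good.

\emph{Step 2: there are $z^\circ$ with $|z^\circ|\ge8$ and $\varepsilon_2\in(0,\frac14)$ such that every $z$ with $|z-z^\circ|<\varepsilon_2$ is good.} If $|z'|\ge8$ take $z^\circ=z'$ and $\varepsilon_2=\varepsilon_1$. Otherwise take a unit vector $e\perp z'$ and $z^\circ=z'-8e$, so that $|z^\circ|\ge8$. For $\ell'\in[0,8]$,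
\[
|e-z^\circ-\ell'e|^2=(9-\ell')^2+|z'|^2\ge1+|z'|^2>1,
\]
since $z'\ne0$. So there is $\varepsilon_2\le\varepsilon_1$ such that the hypothesis of Lemma \ref{lem:moves}(b) holds for $z,e,8$ whenever $|z-z^\circ|<\varepsilon_2$. Then $|z+8e-z'|<\varepsilon_1$, and the push rule and Step 1 apply.

\emph{Step 3: every $z$ with $|z|\ge7$ is good.} The set $\{|\cdot|\ge7\}$ is path connected, so there is a chain $z=z_0,z_1,\dots,z_n=z^\circ$ in it with $|z_{i+1}-z_i|\le\frac14$. We show by backward induction that all points within $\varepsilon_2$ of $z_i$ are good. This holds for $i=n$. Let $|\tilde z-z_i|<\varepsilon_2$. Then $|\tilde z|\ge6$ and $z_{i+1}=\tilde z+\ell e$ with $|e|=1$ and $0\le\ell<\frac12$. If $\ell=0$, then $\tilde z=z_{i+1}$ is good. Otherwise $|e-\tilde z-\ell'e|\ge|\tilde z|-(1-\ell')\ge5$ for $\ell'\in[0,\ell]$, and the push rule applies.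

\emph{Step 4: every $z\ne0$ is good.} Let $a_*\le7$ be the infimum of all $a>0$ such that every $z$ with $|z|\ge a$ is good. Then every $z$ with $|z|>a_*$ is good. Suppose $a_*>0$ and put $\ell_*=\frac18\min(a_*^2,1)$. Let $|z|\le a_*$ and $|z|^2\ge\max(a_*^2/2,\ a_*^2-\ell_*^2/4)$. Take a unit vector $e\perp z$ and $\ell=\frac14\min(|z|^2,1)\ge\ell_*$. For $\ell'\in[0,\ell]$,
\[
|e-z-\ell'e|^2=(1-\ell')^2+|z|^2\ge1-2\ell+|z|^2>1,\qquad|z+\ell e|^2=|z|^2+\ell^2\ge a_*^2+\tfrac34\ell_*^2>a_*^2 .
\]
By the push rule $z$ is good. So all $z$ with $|z|^2\ge\max(a_*^2/2,\ a_*^2-\ell_*^2/4)$ are good, contrary to the definition of $a_*$. Hence $a_*=0$ and $E^\circ\subset G_O$.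

\emph{Step 5.} Let $p\in E$. By Lemma \ref{lem:basic}(d),(e) and Fubini's theorem, $P_t(p,E^\circ)=1$ for almost every $t$. By ($\beta$), $p$ is good.
\end{proof}

\section{Minorization}\label{sec:minor}

Accessibility of open sets does not by itself exclude two mutually singular stationary distributions. We need the law of $(X_t,Z_t)$ to have an absolutely continuous part in all six coordinates, with a lower bound. The displacement of $Z$ produced by one visit to the sphere is a vector $\Lambda$ whose joint law with $X$ is not explicit. We get around this by inserting, before each visit and before the final time, a stretch without contact that rotates everything that follows by a random element of $SO(3)$ with positive density. After that only the \emph{length} of each displacement matters. One displacement of given length in a uniform direction lives on a sphere and is singular; the sum of two has a density on a shell. This is why there are two visits.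

Let $[v]_\times$ be the matrix of $y\mapsto v\times y$; for $g\in SO(3)$, $g(v\times y)=gv\times gy$. Let $b$ be a three-dimensional Brownian motion independent of $\beta$, and let $g$ solve
\[
dg_\tau=g_\tau[db_\tau]_\times-g_\tau\,d\tau,\qquad g_0=I .
\]
Since $\frac12\sum_i[e_i]_\times^2=-I$, this is the It\^o form of the Stratonovich equation $dg=g\circ[db]_\times$. So $g$ is Brownian motion on $SO(3)$, with generator one half of the Laplace--Beltrami operator of the bi-invariant metric in which the $[e_i]_\times$ are orthonormal. We use three properties.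
\begin{itemize}
\item[(G1)] For fixed $\tau_0$, the process $\tau\mapsto g_{\tau_0}^{-1}g_{\tau_0+\tau}$ solves the same equation driven by $b_{\tau_0+\tau}-b_{\tau_0}$; so it has the law of $g$ and is independent of $(g_\tau)_{\tau\le\tau_0}$.
\item[(G2)] The density of $g_\tau$ with respect to normalized Haar measure is the heat kernel of a compact connected Riemannian manifold, which is jointly continuous and strictly positive for $\tau>0$. Let $c_1>0$ be a lower bound for $\tau\in[\frac19,2]$.
\item[(G3)] For $o\in SO(3)$, $\Theta=oge_1$ satisfies $d\Theta=(og\,db)\times\Theta-\Theta\,d\tau$, and $B'=\int og\,db$ is a Brownian motion by L\'evy's characterization. So $\Theta$ solves \eqref{eq:sphere} with $B'$ independent of $\beta$.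
\end{itemize}
Also, if $k$ has Haar law, $o\in SO(3)$ and $n\in\mathbb R^3$, then $okn$ is uniform on the sphere of radius $|n|$. Let $\mathcal A=\{x:\frac32\le|x|\le2\}$.

\begin{lemma}\label{lem:minor}
There are $c_3>0$ and $0<b_1<b_2\le\frac12$ such that, with $\mathcal O=\{n:b_1<|n|<b_2\}$, for all $T\in[5,6]$, $x\in\mathcal A$ and $|z|\ge6$,
\[
P_T\bigl((x,z),dx'\,dz'\bigr)\ \ge\ c_3\,\mathbf 1_{\{x'\in\mathcal A\}}\mathbf 1_{\{z'-z\in\mathcal O\}}\,dx'\,dz' .
\]
\end{lemma}

\begin{proof}
Use the skew product with $R_0=|x|$ and $\Theta=oge_1$, where $oe_1=x/|x|$.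

\emph{The radial scenario.} Let $G$ be the event, depending only on $(R,L)$, that
\[
R<3\text{ on }[0,T];\quad R>1\text{ on }[0,1]\cup[2,3]\cup[4,T];\quad L_2-L_1,\ L_4-L_3\in(0,\tfrac14];\quad R_1,R_4,R_T\in[\tfrac32,2].
\]
On $G$, $|\Lambda|\le L_T\le\frac12$, so $|X-z-\Lambda|\ge6-3-\frac12>1$ on $[0,T]$, and by \eqref{eq:Yfree} $Z_T=z+\Lambda_1+\Lambda_2$ with $\Lambda_1=\int_1^2\Theta_\psi\,dL$ and $\Lambda_2=\int_3^4\Theta_\psi\,dL$.

\emph{Angular averaging.} Put
\[
k_0=g_{\psi(1)},\quad h_1=g_{\psi(1)}^{-1}g_{\psi(2)},\quad k_1=g_{\psi(2)}^{-1}g_{\psi(3)},\quad h_2=g_{\psi(3)}^{-1}g_{\psi(4)},\quad k_2=g_{\psi(4)}^{-1}g_{\psi(T)},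
\]
\[
n_1=\int_1^2g_{\psi(1)}^{-1}g_{\psi(s)}e_1\,dL_s,\qquad n_2=\int_3^4g_{\psi(3)}^{-1}g_{\psi(s)}e_1\,dL_s,\qquad a_i=|n_i| .
\]
On $G$ we have $a_i\le\frac14$ and
\[
\Lambda_1=o\,k_0\,n_1,\qquad\Lambda_2=o\,k_0h_1k_1\,n_2,\qquad X_T=R_T\,o\,k_0h_1k_1h_2k_2\,e_1 .
\]
Given $(R,L)$ the clock is deterministic, so by (G1) the elements $k_0,k_1,k_2$ and the pairs $(h_1,n_1)$, $(h_2,n_2)$ are conditionally independent. On $G$, $\frac19\le R^{-2}\le1$ and $T-4\in[1,2]$, so the clock increments belonging to $k_0,k_1,k_2$ lie in $[\frac19,2]$, and by (G2) their conditional laws dominate $c_1$ times Haar measure. For a lower bound on the expectation of a nonnegative function we may replace each of the three laws by $c_1$ times Haar measure. Integrate first over $k_2$: it occurs only in $X_T/R_T$, which becomes a uniform point $\zeta_3$. Then $k_1$ occurs only in $\Lambda_2$, which becomes $a_2\zeta_2$ with $\zeta_2$ uniform; finally $k_0$ turns $\Lambda_1$ into $a_1\zeta_1$. So for Borel $f\ge0$,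
\begin{equation}\label{eq:avg}
\mathbb E\bigl[f(Z_T-z,X_T)\mathbf 1_G\bigr]\ge c_1^3\,\mathbb E\Bigl[\mathbf 1_G\int f(a_1\zeta_1+a_2\zeta_2,\,R_T\zeta_3)\,\sigma(d\zeta_1)\sigma(d\zeta_2)\sigma(d\zeta_3)\Bigr].
\end{equation}

\emph{The law of $(a_1,a_2,R_T)$.} Inside $(1,3)$ the generator of $R$ is $\frac12\partial_\varrho^2+\varrho^{-1}\partial_\varrho$, which maps $F$ to $\varrho^{-1}\frac12\partial_\varrho^2(\varrho F)$. So $R$ killed on leaving $(1,3)$ has transition density $(\varrho'/\varrho)\,p^{(1,3)}_t(\varrho,\varrho')$, where $p^{(1,3)}$ is the continuous and positive density of one-dimensional Brownian motion killed on leaving $(1,3)$. Let $c_2>0$ be a lower bound on $[\frac32,2]^2$ for $t\in[1,2]$. Let $G'$ be the part of $G$ that concerns $[1,4]$: $R<3$ on $[1,4]$, $R>1$ on $[2,3]$, the two local time conditions, and $R_4\in[\frac32,2]$. By (G1), the conditional law of $(a_1,a_2)$ given $(R,L)$ depends only on $R$ and the increments of $L$ on $[1,4]$. The Markov property of $R$ at times $1$ and $4$ therefore shows that the law of $(a_1,a_2,R_T)$ on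 $G$ dominates $c_2^2\,\nu_0(da_1,da_2)\,\mathbf 1_{[3/2,2]}(\varrho)\,d\varrho$, where
\[
\nu_0(\cdot)=\int_{3/2}^2\mathbb P\bigl(G',\ a_1a_2>0,\ (a_1,a_2)\in\cdot\ \big|\ R_1=\varrho_1\bigr)\,d\varrho_1
\]
is a measure on $(0,\frac14]^2$ that does not depend on $x,z,T$.

\emph{$\nu_0\ne0$.} Fix $R_1\in[\frac32,2]$. Take the driving path that brings $R$ down to $1$ and continues until local time $\frac18$ is collected during $[1,\frac32]$, raises $R$ to $\frac74$ during $[\frac32,2]$, is constant on $[2,3]$, and repeats the descent and the ascent during $[3,4]$. It satisfies the conditions of $G'$ with all intervals open, so $G'$ has positive probability by (P1). Given $(R,L)$, by (G1), (G3) and (P2), with positive probability $|g_{\psi(1)}^{-1}g_{\psi(s)}e_1-e_1|<\frac12$ for $s\in[1,2]$ and $|g_{\psi(3)}^{-1}g_{\psi(s)}e_1-e_1|<\frac12$ for $s\in[3,4]$. Then $a_1\ge e_1\cdot n_1\ge\frac12(L_2-L_1)>0$ and $a_2\ge e_1\cdot n_2\ge\frac12(L_4-L_3)>0$.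

\emph{Densities.} For independent uniform $\zeta_1,\zeta_2$, the vector $n=a_1\zeta_1+a_2\zeta_2$ has a rotation invariant law, and $|n|^2=a_1^2+a_2^2+2a_1a_2\,\zeta_1\cdot\zeta_2$ with $\zeta_1\cdot\zeta_2$ uniform on $[-1,1]$. So $|n|$ has density $|n|/(2a_1a_2)$, and $n$ has density $\frac1{8\pi a_1a_2|n|}$ on $\{|a_1-a_2|<|n|<a_1+a_2\}$. For $a_i\le\frac14$ this is at least $4/\pi>1$. Take a point $(\alpha_1,\alpha_2)\in(0,\frac14]^2$ of the support of $\nu_0$, take $0<\varepsilon_0<\frac14\min(\alpha_1,\alpha_2)$, and put
\[
b_1=|\alpha_1-\alpha_2|+2\varepsilon_0,\qquad b_2=\alpha_1+\alpha_2-2\varepsilon_0;\qquad b_2-b_1=2\min(\alpha_1,\alpha_2)-4\varepsilon_0>0 .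
\]
For $(a_1,a_2)$ in the square $S_0=\{|a_1-\alpha_1|<\varepsilon_0,\ |a_2-\alpha_2|<\varepsilon_0\}$ we have $|a_1-a_2|\le b_1$ and $a_1+a_2\ge b_2$, so the density of $n$ is at least $1$ on $\mathcal O$. The image of $\mathbf 1_{[3/2,2]}\,d\varrho\otimes\sigma$ under $(\varrho,\zeta)\mapsto\varrho\zeta$ has density $\frac1{4\pi|x'|^2}\ge\frac1{16\pi}$ on $\mathcal A$. By \eqref{eq:avg} the lemma holds with $c_3=c_1^3c_2^2\,\nu_0(S_0)/(16\pi)$.
\end{proof}

The shell $\mathcal O$ does not contain $0$, so Lemma \ref{lem:minor} does not bring $z$ back to where it started. Two steps do.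

\begin{proposition}\label{prop:small}
There are a closed set $C_0\subset E$ with nonempty interior and $\alpha_0\in(0,1)$ such that, with $\lambda$ the normalized Lebesgue measure on $C_0$,
\begin{equation}\label{eq:small}
P_t(p,\cdot)\ge\alpha_0\lambda\qquad\text{for all }p\in C_0,\ t\in[10,12].
\end{equation}
\end{proposition}

\begin{proof}
Let $x\in\mathcal A$, $|z|\ge7$, $t\in[10,12]$, and apply Lemma \ref{lem:minor} twice with $T=t/2$; the intermediate value of $z$ has norm at least $7-\frac12$. So $P_t((x,z),\cdot)$ dominates the measure with density $c_3^2\,|\mathcal A|\,\Phi(z'-z)\mathbf 1_{\{x'\in\mathcal A\}}$, where $|\cdot|$ denotes volume and $\Phi(w)=|\mathcal O\cap(w-\mathcal O)|$. The function $\Phi$ is the convolution of a bounded integrable function with itself, hence continuous, and $\Phi(0)=|\mathcal O|>0$ as $\mathcal O=-\mathcal O$. Take $b_0\in(0,1)$ with $\Phi\ge|\mathcal O|/2$ on $\{|w|\le b_0\}$, and let $C_0=\{(x,z):x\in\mathcal A,\ |z-10e_1|\le b_0/2\}$. For states in $C_0$, $|z|\ge7$ and $|y|>1$, and any two values of $z$ differ by at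 most $b_0$. So \eqref{eq:small} holds with $\alpha_0=\min(\frac12,\ \frac12c_3^2|\mathcal A||\mathcal O||C_0|)$.
\end{proof}

\section{Uniqueness and the stationary distributions}\label{sec:unique}

\begin{lemma}\label{lem:dominate}
Let $\nu$ be a nonzero stationary finite measure carried by $E$. Then $\nu(O)>0$ for every nonempty open $O\subset E$, and $\nu\ge c\lambda$ for some $c>0$.
\end{lemma}

\begin{proof}
By stationarity $\nu(O)=\int\mathcal R(p,O)\,\nu(dp)$, which is positive by Proposition \ref{prop:access}. In particular $\nu(C_0)>0$, and by \eqref{eq:small} $\nu=\nu P_{10}\ge\alpha_0\nu(C_0)\lambda$.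
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Existence is Proposition \ref{prop:existence}. Let $Q_1\ne Q_2$ be stationary distributions carried by $E$, and let $\mu=Q_1-Q_2=\mu^+-\mu^-$ be the Jordan decomposition, with $\mu^+$ carried by $E^+$ and $\mu^-(E^+)=0$. For Borel $A$,
\[
\mu^+(A)=\mu(A\cap E^+)=\mu P_t(A\cap E^+)\le\mu^+P_t(A),
\]
and since $\mu^+$ and $\mu^+P_t$ have the same total mass, they are equal. So $\mu^+$ and $\mu^-=\mu^+-\mu$ are stationary. They have equal, nonzero mass and are carried by $E$. By Lemma \ref{lem:dominate} both dominate a positive multiple of $\lambda$, which is impossible for mutually singular measures.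
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:more}(i) and (iii)]
(i) Mixtures of stationary distributions are stationary. Conversely, by Lemma \ref{lem:split} a stationary distribution is the sum of a stationary measure on $E$, which is a multiple of $Q$ by Theorem \ref{thm:main}, and a stationary measure on the diagonal, which is a multiple of $Q'$ by (B).

(iii) The processes $X$ and $Y$ are each Markov, with the same transition law, so each marginal $\nu$ of $Q$ is stationary for $X$. By the first part of (B), the image of $\nu$ under $x\mapsto(x,x)$ is stationary for $(X,Y)$; by the second part it equals $Q'$, so $\nu$ is uniform. By Lemma \ref{lem:dominate}, $Q$ charges every nonempty open subset of $E$, and $E$ is open and dense in $\overline D\times\overline D$. So $\operatorname{supp}Q=\overline D\times\overline D$.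
\end{proof}

\section{Recurrence and convergence}\label{sec:convergence}

This section proves Theorem \ref{thm:more}(ii). We use the conditional Borel--Cantelli lemma: if $A_k\in\mathcal G_{k+1}$ for a filtration $(\mathcal G_k)$ and $\sum_k\mathbb P(A_k\mid\mathcal G_k)=\infty$ a.s., then a.s.\ infinitely many $A_k$ occur. The total variation norm is $\|\mu\|=\sup\{|\mu(f)|:|f|\le1\}$; it does not increase under a Markov kernel, so $t\mapsto\|\mu P_t-Q\|$ is nonincreasing for each probability $\mu$.

\subsection{Recurrence}

\begin{lemma}\label{lem:visits}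
From every $p\in E$, a.s.\ $C_0$ is visited at arbitrarily large times.
\end{lemma}

\begin{proof}
First, the compact set $K_\delta=\{|z|\ge\delta\}\subset E$ is hit a.s.\ from every state with $0<|z|<\delta$. If $|x|=1+\eta$, this is Lemma \ref{lem:height}. If $|x|>1+\eta$, then by \eqref{eq:frozen} $X$ reaches radius $1+\eta$ in finite time with $Z$ unchanged, and Lemma \ref{lem:height} applies. If $|x|<1+\eta$, run until $|X|=1+\eta$ or $|Z|=\delta$; this time is finite by Lemma \ref{lem:basic}(f), $Z\ne0$ then by Lemma \ref{lem:basic}(d), and either $K_\delta$ has been hit or Lemma \ref{lem:height} applies. By non-coalescence and the strong Markov property, $K_\delta$ is hit a.s.\ after any finite stopping time.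

Let $O$ be the interior of $C_0$. By Proposition \ref{prop:access}, for each $p\in K_\delta$ there is $t_p$ with $P_{t_p}(p,O)>0$. By the Feller property, $P_{t_p}(\cdot,O)$ is lower semicontinuous, so it exceeds half of this value near $p$. By compactness there are $t^*<\infty$ and $c>0$ such that from every point of $K_\delta$ the set $C_0$ is visited during $[0,t^*]$ with probability at least $c$. Let $\tau_1$ be the hitting time of $K_\delta$ and $\tau_{k+1}$ the first hitting time after $\tau_k+t^*$. The conditional Borel--Cantelli lemma, applied to the events that $C_0$ is visited during $[\tau_k,\tau_k+t^*]$, gives the claim.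
\end{proof}

\emph{Harris recurrence.} Let $A\subset E$ be Borel with $a:=\alpha_0\lambda(A)>0$. Let $\tau_1$ be the hitting time of $C_0$ and $\tau_{k+1}$ the first hitting time after $\tau_k+12$; all are finite by Lemma \ref{lem:visits}. Let $V_k\in[0,2]$ be the time spent in $A$ during $[\tau_k+10,\tau_k+12]$. By \eqref{eq:small}, $2a\le\mathbb E[V_k\mid\mathcal F_{\tau_k}]\le a+2\,\mathbb P(V_k>a\mid\mathcal F_{\tau_k})$, so $\mathbb P(V_k>a\mid\mathcal F_{\tau_k})\ge a/2$. Hence $V_k>a$ infinitely often, and the total time in $A$ is a.s.\ infinite from every $p\in E$. Since $Q$ is stationary and carried by $E$, the process is positive Harris recurrent off the diagonal.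

\subsection{Convergence from $\lambda$}
To couple two independent copies by \eqref{eq:small} we need them in $C_0$ \emph{at the same time}, which Lemma \ref{lem:visits} does not provide. We obtain it from stationarity, for almost every pair of starting points; this is where it matters that \eqref{eq:small} holds for a whole interval of times.

\begin{lemma}\label{lem:lambda}
$\|\lambda P_t-Q\|\to0$ as $t\to\infty$.
\end{lemma}

\begin{proof}
Let $\Pi=P_{10}$, a Markov kernel on $E$, and $C=C_0\times C_0$.

\emph{$C$ is accessible for the product chain.} For $p\in C_0$ and $s\in[10k,12k]$, applying \eqref{eq:small} $k$ times with step $s/k$ gives $P_s(p,C_0)\ge\alpha_0^k$. For $k\ge5$ consecutive intervals $[10k,12k]$ overlap or touch, so their union contains $[50,\infty)$. By Proposition \ref{prop:access}, each $p\in E$ has $P_{t'}(p,C_0)>0$ for some $t'$, hence $P_t(p,C_0)>0$ for all $t\ge t'+50$. So for every $\xi=(p,p')\in E\times E$ there is $n$ with $(\Pi\otimes\Pi)^n(\xi,C)=\Pi^n(p,C_0)\,\Pi^n(p',C_0)>0$.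

\emph{$C$ is visited infinitely often from almost every start.} Let $(\xi_n)$ be the chain on $E\times E$ with kernel $\Pi\otimes\Pi$, let $F$ be the event that $\xi_n\in C$ infinitely often, and let $h(\xi)=\mathbb P_\xi(F)$. Start from the invariant law $Q\otimes Q$. Then $h(\xi_n)=\mathbb P(F\mid\xi_0,\dots,\xi_n)$ is a bounded martingale converging a.s.\ to $\mathbf 1_F$. By the martingale property and stationarity, $\mathbb E(h(\xi_n)-h(\xi_0))^2=\mathbb Eh(\xi_n)^2-\mathbb Eh(\xi_0)^2=0$, so $h(\xi_0)=\mathbf 1_F$ a.s. The events $F_k=\{\xi_n\in C\text{ for some }n\ge k\}$ decrease to $F$ and have equal probabilities, so $F_0=F$ up to a null set. Therefore, for every $n$,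
\[
0=\mathbb P(F^c,\ \xi_n\in C)=\int_{\{h=0\}}(\Pi\otimes\Pi)^n(\xi,C)\,(Q\otimes Q)(d\xi).
\]
For each $\xi$ the integrand is positive for some $n$, so $\{h=0\}$ is null. Since $h\in\{0,1\}$ almost everywhere, $h=1$ $Q\otimes Q$-a.e. By Lemma \ref{lem:dominate}, $\lambda\le Q/c$, so $h=1$ $\lambda\otimes Q$-a.e.\ as well.

\emph{Coupling.} On $C$, $(\Pi\otimes\Pi)(\xi,\cdot)\ge\alpha_0^2\,\lambda\otimes\lambda$. Realize the product chain with coins: at each time $n$ with $\xi_n\in C$ toss a coin, independent of the past, showing heads with probability $\alpha_0^2$; on heads choose $\xi_{n+1}$ with law $\lambda\otimes\lambda$, on tails with law $((\Pi\otimes\Pi)(\xi_n,\cdot)-\alpha_0^2\lambda\otimes\lambda)/(1-\alpha_0^2)$. Let $\tau$ be the time of the first head. If $h(\xi_0)=1$ then $\tau<\infty$ a.s., since $n$ consecutive tails have probability $(1-\alpha_0^2)^n$. Modify the chain at time $\tau$: move both components to the same point, chosen with law $\lambda$, and let them move together by $\Pi$ afterward. Each component is still a Markov chain with kernel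 $\Pi$, because at a toss a component at $p$ moves with law $\alpha_0^2\lambda+(\Pi(p,\cdot)-\alpha_0^2\lambda)$. Start the modified chain from $\lambda\otimes Q$. Its components have laws $\lambda\Pi^n$ and $Q$ at time $n$, and agree on $\{\tau<n\}$. So $\|\lambda\Pi^n-Q\|\le2\,\mathbb P(\tau\ge n)\to0$, and monotonicity in $t$ finishes the proof.
\end{proof}

\subsection{Convergence from every point}
Let $d_t(p)=\|P_t(p,\cdot)-Q\|\le2$. On a compact metric space the norm is the supremum over a countable family of continuous functions $f$, and $P_tf(p)$ is continuous in $p$ and in $t$ separately; so $(t,p)\mapsto d_t(p)$ is Borel. Let $d_\infty(p)=\lim_{t\to\infty}d_t(p)$, a decreasing limit, and $d^*=\sup_{p\in E}d_\infty(p)$. We show $d^*\le(1-\alpha_0)d^*$.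

Let $p\in C_0$. By \eqref{eq:small} and non-coalescence, $P_{10}(p,\cdot)=\alpha_0\lambda+(1-\alpha_0)\nu_p$ with $\nu_p$ a probability on $E$. Hence
\[
d_{t+10}(p)\le\alpha_0\|\lambda P_t-Q\|+(1-\alpha_0)\int d_t(p')\,\nu_p(dp'),
\]
and by Lemma \ref{lem:lambda} and dominated convergence $d_\infty(p)\le(1-\alpha_0)d^*$.

Let $p\in E$ and let $\tau$ be the hitting time of $C_0$, which is finite a.s.\ by Lemma \ref{lem:visits}. By the strong Markov property, $\mathbb E_p[f(X_t,Y_t)\mid\mathcal F_\tau]=P_{t-\tau}f(X_\tau,Y_\tau)$ on $\{\tau\le t\}$ for bounded Borel $f$, so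
\[
d_t(p)\le2\,\mathbb P_p(\tau>t)+\mathbb E_p\bigl[d_{t-\tau}(X_\tau,Y_\tau);\ \tau\le t\bigr].
\]
As $t\to\infty$ the right side tends to $\mathbb E_p\,d_\infty(X_\tau,Y_\tau)\le(1-\alpha_0)d^*$, because $(X_\tau,Y_\tau)\in C_0$. Taking the supremum over $p$ gives $d^*\le(1-\alpha_0)d^*$, so $d^*=0$. Thus $\|P_t(p,\cdot)-Q\|\to0$ for every $p\in E$, and the proof of Theorem \ref{thm:more} is complete.

\begin{thebibliography}{1}

\bibitem{BCP}
Krzysztof Burdzy, Zhen-Qing Chen, Soumik Pal, \emph{Brownian earthworm}, arXiv:1011.5442 (2010).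

\end{thebibliography}
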